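# Initial ideals of Grassmannians of involution matrices

## 1. Two-by-two involutions: a conic and its two points at infinity

Write a symmetric $2\times 2$ complex matrix as $X=\begin{pmatrix} a&b\\ b&c\end{pmatrix}$ and consider those with $X^2=I_2$ and $\operatorname{tr}X=0$. The trace condition says $c=-a$, and then $X^2=(a^2+b^2)I_2$. So we are looking at the conic $a^2+b^2=1$ in the plane $c=-a$. Let $I\subset R=\mathbb C[a,b,c]$ be the ideal of all polynomials vanishing on it.

We ask what this variety looks like "at infinity". Algebraically, replace every $F\in I$ by its top-degree homogeneous component, the *initial form* of $F$, and let $\operatorname{in}(I)$ be the ideal generated by all these initial forms. The obvious elements of $I$ are the entries of $X^2-I_2$ and $\operatorname{tr}X$. Their initial forms are the entries of $X^2$ and $\operatorname{tr}X$, namely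
$$a^2+b^2,\qquad b(a+c),\qquad b^2+c^2,\qquad a+c .$$
They generate $J=\langle X^2,\operatorname{tr}X\rangle=\langle a+c,\ a^2+b^2\rangle$. Is $\operatorname{in}(I)$ equal to $J$, or does it contain more?

**Claim for $n=2$.** $\operatorname{in}(I)=J$.

**First proof.** The polynomial $a^2+b^2-1$ is irreducible, so the ideal of the conic in $\mathbb C[a,b]$ is principal, generated by it. Let $F\in I$ have degree $d$ and initial form $f$. Then $F(a,b,-a)=(a^2+b^2-1)H$ for some $H\in\mathbb C[a,b]$ of degree at most $d-2$. Comparing components of degree $d$, $f(a,b,-a)=(a^2+b^2)H_{d-2}$, where $H_{d-2}$ is the degree-$(d-2)$ component of $H$. Since $f\equiv f(a,b,-a)$ modulo $a+c$, we get $f\in J$. $\square$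

This proof uses that, after elimination of $c$, the ideal $I$ is principal and we know its generator. Here is a second proof that knows nothing about generators of $I$.

**Second proof.** Modulo $a+c$ put $p=a+\mathrm i b$ and $q=a-\mathrm i b$. Then $a^2+b^2=pq$, so $R/J\cong\mathbb C[p,q]/(pq)$, and for $d\ge1$ the space $R_d/J_d$ is spanned by $p^d$ and $q^d$. Let $f$ be the degree-$d$ component of some $F\in I$ with $\deg F\le d$, and write $f\equiv \alpha p^d+\beta q^d$ modulo $J$. The point $X(s)$ with $p=s$, $q=s^{-1}$ lies on the conic for every $s\in\mathbb C^*$, and as $s\to\infty$ the matrices $s^{-1}X(s)$ tend to the matrix $X_0$ with $p=1,\ q=0$. Hence $0=s^{-d}F(X(s))\to f(X_0)$. Every element of $J$ vanishes at $X_0$, so $f(X_0)=\alpha$ and therefore $\alpha=0$. The reflection $b\mapsto -b$ preserves $I$ and $J$ and swaps $p$ and $q$, so $\beta=0$ too. Thus $f\in J$. In degree $0$ both ideals are zero, since $I$ contains no nonzero constant. $\square$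

The second proof has two halves. The first bounds $R_d/J_d$ from above: it is spanned by $p^d,q^d$. The second shows that $p^d$ survives in $R_d/\operatorname{in}(I)_d$, by evaluation at one point at infinity, and symmetry does the rest. In the language of representations, $p^d$ and $q^d$ together span a *single irreducible* representation of $O(2)$: rotations scale them by inverse characters and reflections swap them. So one can say that $R_d/J_d$ has length $1$ as an $O(2)$-module, and its quotient $R_d/\operatorname{in}(I)_d$ has length at least $1$.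

It is not automatic that the obvious initial forms suffice. Change the trace condition to $\operatorname{tr}X=2$. Then the variety is the single point $I_2$, and $b(a+c)-b(a+c-2)=2b$ is a combination of the obvious elements. So $b$ is an initial form, although $b\notin J$. Cancellation among top-degree parts can create new initial forms.

What changes for $n\times n$ matrices? The ideal is no longer principal, and we are not given generators of it. Also, the structure of $R/\langle X^2,\operatorname{tr}X\rangle$ is no longer visible from a formula like $\mathbb C[p,q]/(pq)$. The plan is to find the correct versions of both halves of the second proof.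

## 2. The variety of involutions and the statement for all $n$

Let $1\le k\le n$, $n\ge2$. Let $\operatorname{Sym}^2(\mathbb C^n)$ be the space of complex symmetric $n\times n$ matrices, $R=\mathbb C[x_{ij}:1\le i\le j\le n]$ its coordinate ring, and $X=(x_{ij})$ the generic symmetric matrix, with $x_{ji}=x_{ij}$. A $k$-dimensional real subspace of $\mathbb R^n$ corresponds to the symmetric involution that is $+1$ on it and $-1$ on its orthogonal complement. This is the model
$$\operatorname{Gr}(k,\mathbb R^n)\cong\{X\in\operatorname{Sym}^2(\mathbb R^n):X^2=I_n,\ \operatorname{tr}X=2k-n\},$$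
and its complexification is the affine variety
$$\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)=\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=I_n,\ \operatorname{tr}X=2k-n\}.$$
Let $\mathscr I_{k,n}\subseteq R$ be the ideal of all polynomials vanishing on it.

**Definition (initial ideal, limit).** The initial form of a nonzero polynomial is its top-degree homogeneous component. The ideal $\operatorname{in}(\mathscr I_{k,n})$ is generated by the initial forms of all elements of $\mathscr I_{k,n}$. The limit of $\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$ is the zero set $Z(\operatorname{in}(\mathscr I_{k,n}))$.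

Section 1 computed the example $n=2$, $k=1$: the limit is the pair of lines $pq=0$ in the plane $c=-a$. For $n=k=2$ the limit is the point $0$.

A conjecture of Devriendt, Friedman, Reinke, and Sturmfels, stated in Lek-Heng Lim and Ke Ye, "Degree of the Grassmannian as an affine variety", arXiv:2405.05128 (2024), concerns $k=\lfloor n/2\rfloor$. It says that the limit is $\{X^2=0\}$ and that the initial ideal is $\langle X^2,\operatorname{tr}X\rangle$. It is true.

**Theorem A.** For all $n\ge2$,
$$\operatorname{in}(\mathscr I_{\lfloor n/2\rfloor,n})=\langle X^2,\operatorname{tr}X\rangle\quad\text{and}\quad Z(\operatorname{in}(\mathscr I_{\lfloor n/2\rfloor,n}))=\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=0\}.$$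

Theorem B in Section 8 treats every $k$.

**Conventions.** Put $V=\mathbb C^n$ with standard basis $e_1,\dots,e_n$ and bilinear form $(v,w)=v^Tw$; $O(n)$ and $SO(n)$ are the complex groups. Put $r=\lfloor n/2\rfloor$, $m=\min(k,n-k)\le r$, $J=\langle X^2,\operatorname{tr}X\rangle$, and $I=\mathscr I_{k,n}$. The case of Theorem A is $m=r$. A subspace $W\subseteq V$ is *isotropic* if $(\cdot,\cdot)$ vanishes on $W$, for example $\langle e_1+\mathrm i e_2\rangle$.

*The degree-$d$ part of $\operatorname{in}(I)$.* The space $\operatorname{in}(I)_d$ is exactly the set of degree-$d$ components of elements of $I$ of degree $\le d$. Indeed this set is a linear space for each $d$, and multiplying such a component by a homogeneous polynomial $h$ gives the corresponding component of $hF\in I$. So the union over $d$ spans an ideal; it contains all initial forms and consists of initial forms and $0$.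

*The easy inclusion.* The entries of $X^2-I_n$ and $\operatorname{tr}X-(2k-n)$ lie in $I$, so
$$J\subseteq\operatorname{in}(I).\tag{1}$$

*The group action.* $O(n)$ acts on $R$ by $(g\cdot f)(X)=f(g^TXg)$. For $v,w\in V$ let $x_{v,w}(X)=v^TXw$; then $g\cdot x_{v,w}=x_{gv,gw}$. Since $g^TXg=g^{-1}Xg$ for $g\in O(n)$, the variety $\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$ is stable under conjugation, so $I$ and $\operatorname{in}(I)$ are $O(n)$-stable. So is $J$, because $X\mapsto g^TXg$ turns $X^2$ into $g^TX^2g$ and preserves the trace.

*Isotropic basis.* For $1\le j\le r$ put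
$$u_j=\tfrac1{\sqrt2}(e_{2j-1}+\mathrm i\,e_{2j}),\qquad \bar u_j=\tfrac1{\sqrt2}(e_{2j-1}-\mathrm i\,e_{2j}).$$
Then $(u_i,u_j)=(\bar u_i,\bar u_j)=0$ and $(u_i,\bar u_j)=\delta_{ij}$. Together with $e_n$, if $n$ is odd, they form a basis of $V$.

## 3. Points at infinity, and why zero sets do not determine the ideal

We first generalize the curve $X(s)$ of the second proof.

**Lemma 1.** Let $X_0=\sum_{j=1}^m\bar u_j\bar u_j^T$. Every element of $\operatorname{in}(I)$ vanishes at $X_0$.

*Proof.* For $s\in\mathbb C^*$ let $Y_j(s)=s\,\bar u_j\bar u_j^T+s^{-1}u_ju_j^T$. It is symmetric, and its trace is $s(\bar u_j,\bar u_j)+s^{-1}(u_j,u_j)=0$. Using $(u_j,u_j)=(\bar u_j,\bar u_j)=0$ and $(u_j,\bar u_j)=1$, its square is $\bar u_ju_j^T+u_j\bar u_j^T=e_{2j-1}e_{2j-1}^T+e_{2j}e_{2j}^T$, the orthogonal projector onto $\langle e_{2j-1},e_{2j}\rangle$. Let $D$ be the orthogonal projector onto $\langle e_{2m+1},\dots,e_n\rangle$. Let $\epsilon=-1$ if $k\le n-k$, and $\epsilon=+1$ otherwise. Put $X(s)=\sum_{j\le m}Y_j(s)+\epsilon D$. The summands live on mutually orthogonal coordinate blocks,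 so all cross products vanish and $X(s)^2=I_n$. The trace is $\epsilon(n-2m)$. If $k\le n-k$, then $m=k$ and this is $-(n-2k)=2k-n$; otherwise $m=n-k$ and it is $n-2(n-k)=2k-n$. So $X(s)\in\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$, and $s^{-1}X(s)\to X_0$ as $s\to\infty$.

Let $F\in I$ have degree $\le d$, with homogeneous components $F_e$ and $f=F_d$. Then
$$0=s^{-d}F(X(s))=\sum_{e\le d}s^{e-d}F_e\bigl(s^{-1}X(s)\bigr)\longrightarrow f(X_0).$$
So every element of $\operatorname{in}(I)_d$ vanishes at $X_0$, for every $d$. $\square$

We also need the shape of square-zero symmetric matrices. If $W\subseteq V$ has a basis given by the columns of $P$, write $\operatorname{Sym}^2W$ for the set of matrices $PSP^T$ with $S$ symmetric.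

**Lemma 2.** Let $X$ be symmetric with $X^2=0$ and rank $j$, and let $W=\operatorname{im}X$. Then $W$ is isotropic, $j\le r$, $X\in\operatorname{Sym}^2W$, and $X=\sum_{i\le j}w_iw_i^T$ for some basis $w_1,\dots,w_j$ of $W$. Conversely, if $W'$ is isotropic, every element of $\operatorname{Sym}^2W'$ has square zero and rank $\le\dim W'$.

*Proof.* We have $(Xa,Xb)=a^TX^2b=0$, so $W$ is isotropic. Then $W\subseteq W^\perp$ gives $2j\le n$. Let the columns of $P$ be a basis of $W$ and let $Q$ satisfy $QP=I_j$. Write $X=PA$. Then $A=QX=QX^T=QA^TP^T$, so $X=PSP^T$ with $S=QA^T$. From $S=QXQ^T$ we see that $S$ is symmetric, and its rank is $j$ since $X$ has rank $j$. An invertible complex symmetric matrix can be written $S=CC^T$; take $w_i$ to be the columns of $PC$. Conversely, isotropy of $W'$ means $P^TP=0$, so $(PSP^T)^2=PS(P^TP)SP^T=0$. $\square$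

Now consider the geometric approach to Theorem A: compute the limit as a set.

**Proposition 3.** Let $Z_m=\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=0,\ \operatorname{rank}X\le m\}$. Then $Z_m\subseteq Z(\operatorname{in}(I))$. If $m=r$, then $Z(\operatorname{in}(I))=\{X^2=0\}$.

*Proof.* Let $X\in Z_m$ have rank $j$, and write $X=\sum_{i\le j}w_iw_i^T$ as in Lemma 2. By Witt's theorem (an isometry between subspaces of $V$ extends to an element of $O(n)$) there is $g\in O(n)$ with $g\bar u_i=w_i$ for $i\le j$. Put
$$X_t=g\Bigl(\sum_{i\le j}\bar u_i\bar u_i^T+t\sum_{j<i\le m}\bar u_i\bar u_i^T\Bigr)g^T .$$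
For $t\ne0$ this is $hX_0h^T$ with $h\in O(n)$: compose $g$ with the isometry that scales $\bar u_i$ by $\sqrt t$ and $u_i$ by $1/\sqrt t$ for $j<i\le m$. For $f\in\operatorname{in}(I)$ we have $f(hX_0h^T)=(h^T\cdot f)(X_0)=0$ by stability and Lemma 1. So $f(X_t)=0$ for all $t\ne0$, hence at $t=0$, where $X_t=X$.

If $m=r$, then $Z_r=\{X^2=0\}$ by Lemma 2, so $\{X^2=0\}\subseteq Z(\operatorname{in}(I))$. The reverse inclusion is (1). $\square$

This already gives the second assertion of Theorem A. For the first assertion we have so far
$$J\subseteq\operatorname{in}(I)\subseteq\{\text{polynomials vanishing on }Z_r\}\qquad(m=r),$$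
and it would suffice to know that $J$ is a radical ideal.

*The case $n=3$, $k=1$.* Here we can finish. A nonzero square-zero symmetric matrix is $ww^T$ with $w$ isotropic, and the isotropic vectors of $\mathbb C^3$ are $w=(p^2-q^2,\ \mathrm i(p^2+q^2),\ 2pq)$. Indeed $w_1+\mathrm i w_2=-2q^2$ and $w_1-\mathrm i w_2=2p^2$, so given an isotropic $w$ we can solve for $p,q$ and fix the sign of $w_3=\pm2pq$ through the sign of $q$. The entries of $ww^T$ span all binary quartics in $p,q$. So $Z_1$ is the cone over a rational normal quartic in the projective space $\mathbb P^4$ of traceless symmetric matrices. The ideal of that curve is generated by its quadrics, a space of dimension $15-9=6$. The six entries of $X^2$ give quadrics on traceless matrices that vanish on the curve. They are linearly independent: suppose $A$ is symmetric and $\operatorname{tr}(AX^2)=0$ for all traceless symmetric $X$. Taking $X=e_ie_i^T-e_j e_j^T$ gives $A_{ii}+A_{jj}=0$ for all $i\ne j$, hence all $A_{ii}=0$. Taking $X=e_ie_j^T+e_je_i^T+e_je_l^T+e_le_j^T$ with $i,j,l$ distinct gives $2A_{il}=0$. So the six entries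 span all the quadrics, $J$ is the ideal of the cone, and $J=\operatorname{in}(I)$.

*Where this stops.* For $n=3$ we recognized $J$ as an ideal already known to be prime. From $n=4$ on this is not available: for $n=4$ the set $Z_2$ has two components (Theorem B(5)), so $J$ is not even prime. And nothing on the level of zero sets can replace the missing radicality. Run the argument above with $\langle X^2\rangle$ in place of $J$: it is contained in $\operatorname{in}(I)$ and has the same zero set, because a square-zero matrix is nilpotent and so has trace $0$. But $\langle X^2\rangle\neq\operatorname{in}(I)$, since $\operatorname{tr}X\in\operatorname{in}(I)$ has degree $1$. Any proof must measure the graded pieces $R_d/J_d$ themselves.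

For $n=2$ we did this by listing a spanning set. For general $n$ we count irreducible $O(n)$-summands. The reason that this count can be made is that $R_d$ is a quotient of the tensor space $V^{\otimes 2d}$, and $J_d$ will turn out to be exactly the image of the tensors that contain an inserted copy of $\sum_ae_a\otimes e_a$. So $R_d/J_d$ is governed by *traceless* tensors, of which there are few types.

## 4. Facts from representation theory

All modules are finite-dimensional and rational. *Length* means the number of irreducible summands as an $O(n)$-module. For a partition $\lambda$, $\ell(\lambda)$ is the number of parts and $2\lambda=(2\lambda_1,2\lambda_2,\dots)$. We use the following textbook facts.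

1. Modules over $O(n)$, $SO(n)$, $GL_q$ and finite groups are semisimple. A semisimple module whose endomorphism ring is $\mathbb C$ is irreducible.
2. First fundamental theorem for $O(n)$: $\operatorname{End}_{O(n)}(V^{\otimes N})$ is spanned by Brauer diagrams. A Brauer diagram is a perfect matching of $N$ input slots and $N$ output slots. An input–output edge carries a vector along, an input–input edge contracts the two slots with $(\cdot,\cdot)$, and an output–output edge inserts $\sum_ae_a\otimes e_a$. There are as many input–input edges as output–output edges, so a diagram that is not a permutation has an input–input edge.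
3. The irreducible $S_N$-modules are the Specht modules $\mathrm{Sp}^\mu$, $\mu\vdash N$; for instance $\mathrm{Sp}^{(N)}$ is trivial and $\mathrm{Sp}^{(1^N)}$ is the sign. For a tableau of shape $\mu$, the Young symmetrizer (row symmetrizer first, column antisymmetrizer last) acts as a nonzero operator on $\mathrm{Sp}^\mu$.
4. Schur–Weyl duality: $W^{\otimes N}=\bigoplus_{\mu\vdash N}S_\mu W\otimes\mathrm{Sp}^\mu$ for $W=\mathbb C^q$, where $S_\mu W$ is the irreducible $GL_q$-module of highest weight $\mu$, nonzero if $\ell(\mu)\le q$.
5. The stabilizer $B\subset SO(n)$ of the flag $\langle u_1\rangle\subset\langle u_1,u_2\rangle\subset\cdots\subset\langle u_1,\dots,u_r\rangle$ is a Borel subgroup. It contains the maximal torus $u_j\mapsto t_ju_j$, $\bar u_j\mapsto t_j^{-1}\bar u_j$ (fixing $e_n$ if $n$ is odd); weights are written $(a_1,\dots,a_r)$. A nonzero $B$-eigenvector of weight $a$ in an $SO(n)$-module generates an irreducible submodule, denoted $V(a)$. Each $V(a)$ has one line of $B$-eigenvectors, and $V(a)\cong V(a')$ only if $a=a'$.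

As an example of fact 5, for $n=2$ we have $B=SO(2)$, and $x_{u_1,u_1}=\tfrac12(a-c)+\mathrm i b$ is an eigenvector of weight $(2)$. Modulo the trace it is the function $p$ of Section 1.

## 5. Traceless tensors

Let $N\ge0$. For $i<j$ let $\omega_{ij}:V^{\otimes(N-2)}\to V^{\otimes N}$ insert $\sum_ae_a\otimes e_a$ in slots $i,j$, and let $c_{ij}:V^{\otimes N}\to V^{\otimes(N-2)}$ contract slots $i,j$.

**Definition (traceless tensors).** $T^N=\bigcap_{i<j}\ker c_{ij}$ and $B^N=\sum_{i<j}\operatorname{im}\omega_{ij}$.

For $N=2$, with tensors regarded as matrices, $T^2$ is the space of traceless matrices and $B^2=\mathbb C\cdot I_n$. In general both are stable under $O(n)\times S_N$. For the Hermitian inner product in which the tensors $e_{i_1}\otimes\cdots\otimes e_{i_N}$ are orthonormal, $c_{ij}$ is the adjoint of $\omega_{ij}$. Hence $T^N=(B^N)^\perp$ and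
$$V^{\otimes N}=T^N\oplus B^N.\tag{2}$$

**Lemma 4 (Weyl).** As an $O(n)\times S_N$-module, $T^N=\bigoplus_{\mu\vdash N}M_\mu\otimes\mathrm{Sp}^\mu$, where each $M_\mu$ is zero or an irreducible $O(n)$-module. Moreover $M_\mu=0$ if the sum of the lengths of the first two columns of $\mu$ exceeds $n$.

References: Weyl, *The Classical Groups*, Ch. V; Fulton–Harris, *Representation Theory*, Thm 19.19. For $N=2$ the lemma reads $T^2=M_{(2)}\otimes\mathrm{Sp}^{(2)}\oplus M_{(1,1)}\otimes\mathrm{Sp}^{(1,1)}$, with $M_{(2)}$ the traceless symmetric matrices and $M_{(1,1)}=\Lambda^2V$. For $n\le3$ it says $M_{(2,2)}=0$, as $2+2>n$.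

*Proof.* **Step 1: $M_\mu$ is irreducible or zero.** The purpose is to show that on traceless tensors only permutations commute with $O(n)$. Decompose $T^N$ under $S_N$ as $\bigoplus_\mu M_\mu\otimes\mathrm{Sp}^\mu$ with $M_\mu=\operatorname{Hom}_{S_N}(\mathrm{Sp}^\mu,T^N)$. Let $\pi$ be the $O(n)$-equivariant projection onto $T^N$ along $B^N$ and let $A\in\operatorname{End}_{O(n)}(T^N)$. By fact 2, $A\pi\in\operatorname{End}_{O(n)}(V^{\otimes N})$ is a combination of Brauer diagrams. A diagram that is not a permutation factors through some $c_{ij}$, so it kills $T^N$. Restricting to $T^N$, we see that $A$ is the restriction of an element of $\mathbb C[S_N]$. Now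
$$\operatorname{End}_{O(n)}(T^N)=\bigoplus_{\mu,\mu'}\operatorname{Hom}_{O(n)}(M_\mu,M_{\mu'})\otimes\operatorname{Hom}(\mathrm{Sp}^\mu,\mathrm{Sp}^{\mu'}),$$
while the image of $\mathbb C[S_N]$ lies in $\bigoplus_\mu \mathbb C\,\mathrm{id}_{M_\mu}\otimes\operatorname{End}(\mathrm{Sp}^\mu)$. So $\operatorname{End}_{O(n)}(M_\mu)=\mathbb C$ whenever $M_\mu\ne0$, and $M_\mu$ is irreducible by fact 1.

**Step 2: reduce the vanishing to an injectivity statement.** Suppose $M_\mu\ne0$, and let $p\ge q$ be the lengths of the first two columns of $\mu$, with $p+q>n$. By fact 3 a Young symmetrizer applied to $T^N$ yields some $0\ne z\in T^N$ that is antisymmetric in the slots of each column. Up to a permutation of slots, $z\in\Lambda^pV\otimes\Lambda^qV\otimes V^{\otimes(N-p-q)}$, where $v_1\wedge\cdots\wedge v_p$ is identified with $\sum_\tau\operatorname{sgn}(\tau)\,v_{\tau(1)}\otimes\cdots\otimes v_{\tau(p)}$. If $p>n$ then $\Lambda^pV=0$ and $z=0$, a contradiction. So $p\le n$, and hence $q\ge1$.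

Let $\varepsilon_i=e_i\wedge$ and let $\iota_i$ be interior multiplication by $e_i$. Pairing the first slot of the tensor of $v_1\wedge\cdots\wedge v_p$ with $e_i$ gives the tensor of $\sum_a(-1)^{a-1}(e_i,v_a)\,v_1\wedge\cdots\widehat{v_a}\cdots\wedge v_p=\iota_i(v_1\wedge\cdots\wedge v_p)$. So contracting the first slot of column 1 with the first slot of column 2 acts as $c\otimes\mathrm{id}$, where
$$c=\sum_i\iota_i\otimes\iota_i:\Lambda^pV\otimes\Lambda^qV\to\Lambda^{p-1}V\otimes\Lambda^{q-1}V .$$
As $z$ is traceless, $(c\otimes\mathrm{id})z=0$. It remains to show that $c$ is injective; then $z=0$, a contradiction.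

**Step 3: turn $c$ into a raising operator.** Let $*:\Lambda^pV\to\Lambda^{n-p}V$ be the Hodge star: for $S\subseteq\{1,\dots,n\}$ with $|S|=p$, $*e_S=\pm e_{S^c}$ with the sign such that $e_S\wedge *e_S=e_1\wedge\cdots\wedge e_n=:\mathrm{vol}$. We claim $*\,\iota_i=(-1)^{p-1}\varepsilon_i\,*$ on $\Lambda^pV$. If $i\notin S$, both sides kill $e_S$. If $i\in S$ and $h$ elements of $S$ are smaller than $i$, then $e_S=(-1)^he_i\wedge e_{S\setminus i}$ and $\iota_ie_S=(-1)^he_{S\setminus i}$. Moreover
$$e_{S\setminus i}\wedge(e_i\wedge *e_S)=(-1)^{p-1}e_i\wedge e_{S\setminus i}\wedge *e_S=(-1)^{p-1+h}\,\mathrm{vol},$$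
so $\varepsilon_i*e_S=(-1)^{p-1+h}*e_{S\setminus i}=(-1)^{p-1}*\iota_ie_S$. This proves the claim. Hence $(*\otimes1)\,c=(-1)^{p-1}E\,(*\otimes1)$ with $E=\sum_i\varepsilon_i\otimes\iota_i$, and $*\otimes 1$ is bijective. So we must show that $E$ is injective on $\Lambda^{n-p}V\otimes\Lambda^qV$.

**Step 4: an $\mathfrak{sl}_2$-triple.** Let $F=\sum_j\iota_j\otimes\varepsilon_j$ on $\Lambda V\otimes\Lambda V$. From $\iota_i\varepsilon_j+\varepsilon_j\iota_i=\delta_{ij}$,
$$[E,F]=\sum_{i,j}\bigl(\varepsilon_i\iota_j\otimes\iota_i\varepsilon_j-\iota_j\varepsilon_i\otimes\varepsilon_j\iota_i\bigr)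
=\sum_{i,j}\bigl(\varepsilon_i\iota_j\otimes(\delta_{ij}-\varepsilon_j\iota_i)-(\delta_{ij}-\varepsilon_i\iota_j)\otimes\varepsilon_j\iota_i\bigr).$$
The terms $\varepsilon_i\iota_j\otimes\varepsilon_j\iota_i$ cancel, leaving $H=\sum_i(\varepsilon_i\iota_i\otimes1-1\otimes\varepsilon_i\iota_i)$, which acts on $\Lambda^aV\otimes\Lambda^bV$ as the scalar $a-b$. Since $E$ raises $a-b$ by $2$ and $F$ lowers it by $2$, the operators $E,F,H$ form an $\mathfrak{sl}_2$-triple. Suppose $Ev=0$ and $Hv=\theta v$ with $\theta<0$ and $v\neq0$. Then $EF^lv=l(\theta-l+1)F^{l-1}v$ for $l\ge1$, with nonzero coefficients, so all $F^lv$ are nonzero. They have distinct weights, which is impossible in finite dimension. So $E$ is injective on negative weight spaces. Ours has weight $n-p-q<0$. $\square$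

## 6. The length of $R_d/J_d$ is at most the number of $\lambda\vdash d$ with $\ell(\lambda)\le r$

Let $H_d=S_2\wr S_d\subset S_{2d}$ be the hyperoctahedral group: the permutations of the slots $1,\dots,2d$ that preserve the pairing $\{1,2\},\{3,4\},\dots$. For an $H_d$-module $M$ let $M_{H_d}=M/\operatorname{span}\{t-ht\}$ be its coinvariants. For $d=1$, $H_1=S_2$, and the coinvariants of $\mathrm{Sp}^{(2)}$ and $\mathrm{Sp}^{(1,1)}$ have dimensions $1$ and $0$.

**Lemma 5.** For $\mu\vdash2d$, $(\mathrm{Sp}^\mu)_{H_d}$ is one-dimensional if $\mu=2\lambda$ for some $\lambda\vdash d$, and zero otherwise.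

This is the classical decomposition $\operatorname{Ind}_{H_d}^{S_{2d}}1=\bigoplus_{\lambda\vdash d}\mathrm{Sp}^{2\lambda}$ (Macdonald, *Symmetric Functions and Hall Polynomials*, VII.2), by Frobenius reciprocity. For $d=2$ it reads $3=1+2$, the dimensions of $\mathrm{Sp}^{(4)}$ and $\mathrm{Sp}^{(2,2)}$. Here is a proof.

*Proof.* Let $W=\mathbb C^q$ with $q\ge2d$. Then $(W^{\otimes2d})_{H_d}=\operatorname{Sym}^d(\operatorname{Sym}^2W)$ is the space of degree-$d$ polynomials on symmetric $q\times q$ matrices $Y$, with $(g\cdot f)(Y)=f(g^TYg)$ for $g\in GL_q$. By fact 4 it is $\bigoplus_{\mu\vdash2d}S_\mu W\otimes(\mathrm{Sp}^\mu)_{H_d}$. So $\dim(\mathrm{Sp}^\mu)_{H_d}$ is the dimension of the space of polynomials $f$ of degree $d$ with $f(b^TYb)=\prod_ib_{ii}^{\mu_i}f(Y)$ for all invertible upper triangular $b$. Every symmetric $Y$ with nonzero leading principal minors has the form $b^Tb$, and such $Y$ are dense, so $f$ is determined by $f(I_q)$. If $f\ne0$ then $f(I_q)\neq0$, and taking $b$ diagonal with entries $\pm1$ shows that all $\mu_i$ are even, that is, $\mu=2\lambda$. Conversely,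 let $\delta_j$ be the leading principal $j\times j$ minor of $Y$. Then $\prod_j\delta_j^{\lambda_j-\lambda_{j+1}}$ is such a polynomial for $\mu=2\lambda$. $\square$

**Proposition 6.** $R_d/J_d\cong\bigoplus_{\lambda\vdash d}M_{2\lambda}$ as $O(n)$-modules. Hence $\operatorname{length}(R_d/J_d)\le\#\{\lambda\vdash d:\ell(\lambda)\le r\}$.

*Proof.* **Step 1: present $R_d$ by tensors.** Define the $O(n)$-equivariant map $\varphi:V^{\otimes2d}\to R_d$ by
$$\varphi(v_1\otimes\cdots\otimes v_{2d})=\prod_{a=1}^dx_{v_{2a-1},v_{2a}} .$$
Since $v\cdot w\mapsto x_{v,w}$ identifies $\operatorname{Sym}^2V$ with $R_1$, we have $R_d=\operatorname{Sym}^d(\operatorname{Sym}^2V)$, and $\varphi$ identifies $R_d$ with $(V^{\otimes2d})_{H_d}$.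

**Step 2: $\varphi(B^{2d})=J_d$.** This converts the ideal into inserted traces. If $\{i,j\}=\{2a-1,2a\}$ is one of the pairs, one factor of the image becomes $\sum_ae_a^TXe_a=\operatorname{tr}X$ and the other $d-1$ factors are arbitrary, so $\varphi(\operatorname{im}\omega_{ij})=\operatorname{tr}(X)R_{d-1}$. Otherwise $i$ and $j$ lie in different pairs. If their partners carry $u$ and $w$, the two factors involved contribute, since $X^T=X$,
$$\sum_ax_{u,e_a}x_{e_a,w}=u^TX\Bigl(\sum_ae_ae_a^T\Bigr)Xw=u^TX^2w,$$
and the other $d-2$ factors are arbitrary. So $\varphi(\operatorname{im}\omega_{ij})$ is spanned by the products of entries of $X^2$ with elements of $R_{d-2}$. Summing over $i<j$ gives $J_d$.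

**Step 3: pass to traceless tensors.** By Steps 1 and 2, $R_d/J_d$ is the quotient of $V^{\otimes2d}$ by $B^{2d}+\ker\varphi$, that is, $(V^{\otimes2d}/B^{2d})_{H_d}$. By (2) and Lemma 4 this is
$$(T^{2d})_{H_d}=\bigoplus_{\mu\vdash2d}M_\mu\otimes(\mathrm{Sp}^\mu)_{H_d},$$
and by Lemma 5 it equals $\bigoplus_{\lambda\vdash d}M_{2\lambda}$. The first two columns of $2\lambda$ both have length $\ell(\lambda)$. So Lemma 4 gives $M_{2\lambda}=0$ if $2\ell(\lambda)>n$, that is, if $\ell(\lambda)>r$; otherwise $M_{2\lambda}$ is zero or irreducible. $\square$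

## 7. Products of minors that survive in $R_d/\operatorname{in}(I)_d$

For the lower bound we need an analogue of $p^d$ for each partition. For $1\le j\le r$ and a partition $\lambda$ with $\ell(\lambda)\le r$ (and $\lambda_{r+1}=0$) define
$$\Delta_j(X)=\det(u_a^TXu_b)_{1\le a,b\le j},\qquad f_\lambda=\prod_{j=1}^r\Delta_j^{\lambda_j-\lambda_{j+1}} .$$
For $n=2$ and $\lambda=(d)$, $f_\lambda=x_{u_1,u_1}^d\equiv p^d$ modulo the trace.

**Lemma 7.** (a) $f_\lambda$ is a $B$-eigenvector of weight $2\lambda$ and has degree $|\lambda|$. (b) If $\ell(\lambda)\le m$, then $f_\lambda(X_0)=1$; in particular $f_\lambda\notin\operatorname{in}(I)$.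

*Proof.* (a) For $b\in B$, let $\beta$ be the matrix of $b$ on $\langle u_1,\dots,u_j\rangle$. Then $(b\cdot\Delta_j)(X)=\det\bigl((bu_a)^TX(bu_{a'})\bigr)=\det(\beta)^2\Delta_j(X)$. On the torus $\det\beta=t_1\cdots t_j$, so $\Delta_j$ has weight $(2,\dots,2,0,\dots,0)$ with $j$ twos. The $i$-th entry of the weight of $f_\lambda$ is $\sum_{j\ge i}2(\lambda_j-\lambda_{j+1})=2\lambda_i$, and the degree is $\sum_jj(\lambda_j-\lambda_{j+1})=|\lambda|$.

(b) For $a,b\le m$, $u_a^TX_0u_b=\sum_{j\le m}(u_a,\bar u_j)(\bar u_j,u_b)=\delta_{ab}$. So $\Delta_j(X_0)=1$ for $j\le m$. If $\ell(\lambda)\le m$, only these $\Delta_j$ occur in $f_\lambda$, so $f_\lambda(X_0)=1$, and Lemma 1 applies. $\square$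

The $f_\lambda$ see only $SO(n)$, while the count in Section 6 is of $O(n)$-summands. The next lemma makes the two comparable. Let $\sigma\in O(n)\setminus SO(n)$ be $\sigma=-1$ if $n$ is odd. If $n=2r$, let $\sigma$ be the isometry that swaps $u_r$ and $\bar u_r$ and fixes the other $u_j,\bar u_j$ (in coordinates, $e_n\mapsto-e_n$). In both cases $\sigma^2=1$.

For $n=2r$, $\sigma$ normalizes $B$. Indeed, $b\in B$ preserves $F=\langle u_1,\dots,u_{r-1}\rangle$ and acts by isometries on the nondegenerate plane $F^\perp/F$, whose only isotropic lines are those of $u_r$ and $\bar u_r$. It fixes the first, hence the second. So $B$ also preserves $\sigma$ of its defining flag, which gives $B\subseteq\sigma B\sigma^{-1}$, and equality follows by conjugating with $\sigma$. Conjugation by $\sigma$ inverts $t_r$ on the torus. So $\sigma$ takes a $B$-eigenvector of weight $(a_1,\dots,a_r)$ to one of weight $(a_1,\dots,a_{r-1},-a_r)$.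

**Lemma 8.** Let $M$ be an irreducible $O(n)$-module. There is at most one partition $\lambda$ with $\ell(\lambda)\le r$ such that $M|_{SO(n)}$ contains $V(2\lambda)$.

*Proof.* Let $N\subseteq M$ be an irreducible $SO(n)$-submodule. Then $N+\sigma N$ is $O(n)$-stable, so $M=N+\sigma N$. If $n$ is odd, $\sigma=-1$ is central and acts on $M$ by a scalar, so $M=N$ has only one constituent. Let $n=2r$ and suppose $V(2\lambda)$ and $V(2\lambda')$ both occur, with $\lambda\ne\lambda'$. They are then the constituents $N$ and $\sigma N$ in some order, so $2\lambda'=(2\lambda_1,\dots,2\lambda_{r-1},-2\lambda_r)$. As $\lambda_r,\lambda'_r\ge0$, both are zero and $\lambda=\lambda'$, a contradiction. $\square$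

**Proposition 9.** $\operatorname{length}(R_d/\operatorname{in}(I)_d)\ge\#\{\lambda\vdash d:\ell(\lambda)\le m\}$.

*Proof.* Fix a decomposition of $R_d/\operatorname{in}(I)_d$ into irreducible $O(n)$-modules. For each $\lambda\vdash d$ with $\ell(\lambda)\le m$, the image of $f_\lambda$ is nonzero by Lemma 7(b) and a $B$-eigenvector of weight $2\lambda$ by Lemma 7(a). So $V(2\lambda)$ occurs in the restriction of some summand to $SO(n)$. By Lemma 8, different $\lambda$ need different summands. $\square$

**Proof of Theorem A.** Let $k=\lfloor n/2\rfloor$, so that $m=r$. By (1) there is a surjection of $O(n)$-modules $R_d/J_d\twoheadrightarrow R_d/\operatorname{in}(I)_d$ for every $d$. By Proposition 6 the source has length at most $\#\{\lambda\vdash d:\ell(\lambda)\le r\}$. By Proposition 9 the target has length at least this number. So the kernel has length $0$, that is, $J_d=\operatorname{in}(I)_d$ for every $d$. Both ideals are homogeneous, so $J=\operatorname{in}(I)$. Finally $Z(J)=\{X^2=0,\ \operatorname{tr}X=0\}=\{X^2=0\}$, since $X^2=0$ makes $X$ nilpotent and hence of trace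 $0$. $\blacksquare$

The two bounds meet because the condition $2\ell(\lambda)\le n$ in Weyl's lemma and the range $j\le r$ in which the isotropic minors $\Delta_j$ exist are the same condition.

## 8. All $k$: rank conditions, radicality and components

For general $k$, Proposition 9 counts only $\lambda$ with $\ell(\lambda)\le m$, while Proposition 6 allows $\ell(\lambda)\le r$. The missing equations are visible: $X\in\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$ differs from $\pm I_n$ by a matrix of rank $m$.

**Theorem B.** Let $1\le k\le n$, $n\ge2$, $m=\min(k,n-k)$, and let $J^{(m)}=\langle X^2,\ \operatorname{tr}X,\ (m+1)\times(m+1)\text{ minors of }X\rangle$.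

1. $\operatorname{in}(\mathscr I_{k,n})=J^{(m)}$, and this ideal is radical. Hence it is the full vanishing ideal of the limit $Z_m=\{X\in\operatorname{Sym}^2(\mathbb C^n):X^2=0,\ \operatorname{rank}X\le m\}$.
2. $R_d/\operatorname{in}(\mathscr I_{k,n})_d=\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le m}E_\lambda$ is multiplicity-free. Here $E_\lambda$ is the irreducible $O(n)$-module generated by $f_\lambda$, and $E_\lambda|_{SO(n)}$ is $V(2\lambda)$ if $2\ell(\lambda)<n$, and $V(2\lambda)\oplus V(2\lambda_1,\dots,2\lambda_{r-1},-2\lambda_r)$ if $2\ell(\lambda)=n$. In particular the Hilbert function of $R/\operatorname{in}(\mathscr I_{k,n})$ is $d\mapsto\sum_{\lambda\vdash d,\ \ell(\lambda)\le m}\dim E_\lambda$.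
3. $\operatorname{in}(\mathscr I_{k,n})=\langle X^2,\operatorname{tr}X\rangle$ if and only if $Z(\operatorname{in}(\mathscr I_{k,n}))=\{X^2=0\}$, if and only if $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$.
4. The entries of $X^2-I_n$, $\operatorname{tr}X-(2k-n)$, and the $(m+1)$-minors of $X-\epsilon I_n$ ($\epsilon=-1$ if $k\le n-k$, else $\epsilon=+1$) generate $\mathscr I_{k,n}$, and their initial forms generate $\operatorname{in}(\mathscr I_{k,n})$. If $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, the minors may be omitted.
5. $Z_m$ has pure dimension $m(n-m)$. It is irreducible if $2m<n$, and has exactly two irreducible components if $2m=n$.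

Two checks of (2). For $n=3$, $k=1$, only $\lambda=(d)$ occurs, and $\dim V(2d)=4d+1$. This is the Hilbert function of the cone over the rational normal quartic found in Section 3. For $n=4$, $k=2$, $d=2$, the group $SO(4)$ has $\dim V(a_1,a_2)=(a_1+a_2+1)(a_1-a_2+1)$, so (2) gives $25+(5+5)=35$. On the other side $\dim R_2=55$, and $J_2$ is spanned by the $10$ products $x_{ij}\operatorname{tr}X$ and the $10$ entries of $X^2$. The numbers fit, since $55-20=35$.

*Proof.* **Step 1: the rank equations lie in the initial ideal.** Let $X\in\operatorname{Gr}_{\mathbb C}(k,\mathbb R^n)$. Since $X^2=I_n$, $X$ is diagonalizable with eigenvalues $\pm1$, and the trace $2k-n$ forces multiplicities $k$ for $1$ and $n-k$ for $-1$. So $X-\epsilon I_n$ has rank $k=m$ if $\epsilon=-1$, and rank $n-k=m$ if $\epsilon=+1$. Hence the $(m+1)$-minors of $X-\epsilon I_n$ lie in $\mathscr I_{k,n}$. (Note $m+1\le n$.) Their degree-$(m+1)$ components are the corresponding minors of $X$. These are nonzero polynomials, hence initial forms. To see this for rows $A$ and columns $C$, choose a bijection $\tau:A\to C$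 that fixes $A\cap C$, and put $x_{a,\tau(a)}=1$ for $a\in A$ and all other variables $0$. A nonzero entry at position $(a,c)\in A\times C$ means $(a,c)=(a',\tau(a'))$ or $(c,a)=(a',\tau(a'))$ for some $a'\in A$. In the second case $c=a'\in A\cap C$, so $a=\tau(c)=c$ and again $c=\tau(a)$. So the submatrix is a permutation matrix, with determinant $\pm1$. Together with (1),
$$J\subseteq J^{(m)}\subseteq\operatorname{in}(\mathscr I_{k,n}).\tag{3}$$

**Step 2: decompose $Q_d=R_d/J_d$ completely.** By the proof of Theorem A, $Q_d$ has length exactly $\#\{\lambda\vdash d:\ell(\lambda)\le r\}$. By Lemma 7 for $k=r$, together with $J=\operatorname{in}(\mathscr I_{r,n})$, all $f_\lambda$ with $\lambda\vdash d$, $\ell(\lambda)\le r$ have nonzero image in $Q_d$. Fix a decomposition of $Q_d$ into irreducibles. As in Proposition 9, each such $\lambda$ has a summand whose restriction to $SO(n)$ contains $V(2\lambda)$, and different $\lambda$ need different summands. The number of summands equals the number of $\lambda$. So every summand is used by exactly one $\lambda$; call it $E_\lambda$. By Lemma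 8, $E_\lambda$ contains no $V(2\lambda')$ with $\lambda'\ne\lambda$. So the $E_\lambda$ are pairwise non-isomorphic, and $E_\lambda$ is the only summand containing $V(2\lambda)$. The projection of $f_\lambda$ to $E_{\lambda'}$ is zero or a $B$-eigenvector of weight $2\lambda$; for $\lambda'\ne\lambda$ it must be zero. Hence $f_\lambda\in E_\lambda$, and it generates the irreducible module $E_\lambda$. Thus
$$Q_d=\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le r}E_\lambda .\tag{4}$$

**Step 3: restrict $E_\lambda$ to $SO(n)$.** Let $N\subseteq E_\lambda$ be a submodule isomorphic to $V(2\lambda)$; then $E_\lambda=N+\sigma N$. If $n$ is odd, $\sigma=-1$ acts by a scalar and $E_\lambda=N$. If $n=2r$ and $\lambda_r>0$, then $\sigma N\cong V(2\lambda_1,\dots,2\lambda_{r-1},-2\lambda_r)\not\cong N$, so $N\cap\sigma N=0$ and $E_\lambda=N\oplus\sigma N$. If $n=2r$ and $\lambda_r=0$, then $\sigma$ maps the nonzero space of $B$-eigenvectors of weight $2\lambda$ in $E_\lambda$ to itself. As $\sigma^2=1$, this space contains some $v\ne0$ with $\sigma v=\pm v$. The irreducible $SO(n)$-module $N'\cong V(2\lambda)$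 generated by $v$ satisfies $\sigma N'=N'$, so $E_\lambda=N'$. Since $2\ell(\lambda)=n$ means $n=2r$ and $\lambda_r>0$, this is the description in (2).

**Step 4: the rank equations kill exactly the long partitions.** Let $j=\ell(\lambda)\ge m+1$. Then $f_\lambda$ is divisible by $\Delta_j$, whose exponent is $\lambda_j-\lambda_{j+1}=\lambda_j>0$. With $U=(u_1|\cdots|u_j)$ we have $\Delta_j=\det(U^TXU)$. By the Cauchy–Binet formula this is a combination of $j\times j$ minors of $X$, and by Laplace expansion these lie in the ideal of $(m+1)$-minors. So $f_\lambda\in J^{(m)}$, and $E_\lambda$ maps to $0$ in $R_d/J^{(m)}_d$. By (4), $R_d/J_d^{(m)}$ is a quotient of $\bigoplus_{\ell(\lambda)\le m}E_\lambda$. With Proposition 9,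
$$\operatorname{length}(R_d/J^{(m)}_d)\le\#\{\lambda\vdash d:\ell(\lambda)\le m\}\le\operatorname{length}(R_d/\operatorname{in}(\mathscr I_{k,n})_d).$$
By (3), $R_d/J^{(m)}_d$ surjects onto $R_d/\operatorname{in}(\mathscr I_{k,n})_d$. So all three numbers are equal, the ideals agree in every degree, and $R_d/J^{(m)}_d=\bigoplus_{\lambda\vdash d,\ \ell(\lambda)\le m}E_\lambda$. This proves (2) and the first half of (1).

**Step 5: $J^{(m)}$ is radical.** We have $Z(J^{(m)})=Z_m$, as $\operatorname{tr}X=0$ follows from $X^2=0$. The radical of $J^{(m)}$ is homogeneous and $O(n)$-stable. So $\bigl(\sqrt{J^{(m)}}\bigr)_d/J^{(m)}_d$ is a submodule of a multiplicity-free module, and hence a sum of some $E_\lambda$ with $\ell(\lambda)\le m$. If $E_\lambda$ occurred, $f_\lambda$ would vanish on $Z_m$. But $X_0\in Z_m$, because $X_0^2=0$ and $\operatorname{rank}X_0=m$, and $f_\lambda(X_0)=1$ by Lemma 7. So the quotient is zero. By the Nullstellensatz, $J^{(m)}$ is the full vanishing ideal of $Z_m$. This completes (1).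

**Step 6: part (3).** If $k\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, then $m=r$. Applying (1) to $k$ and to $\lfloor n/2\rfloor$, and then Theorem A, we get $\operatorname{in}(\mathscr I_{k,n})=J^{(r)}=\operatorname{in}(\mathscr I_{\lfloor n/2\rfloor,n})=J$, with zero set $\{X^2=0\}$. For any other $k$ we have $m<r$, and $\sum_{j=1}^r\bar u_j\bar u_j^T$ has square zero and rank $r>m$. So $Z(\operatorname{in}(\mathscr I_{k,n}))=Z_m\subsetneq\{X^2=0\}=Z(J)$. Thus the zero set is not $\{X^2=0\}$, and the ideal is not $J$.

**Step 7: part (4).** Let $L\subseteq\mathscr I_{k,n}$ be the ideal generated by the listed elements. Their initial forms are the entries of $X^2$, $\operatorname{tr}X$, and (by Step 1) the $(m+1)$-minors of $X$. They generate $J^{(m)}=\operatorname{in}(\mathscr I_{k,n})$. If $m=r$ and the minors are omitted, they generate $J$, which equals $\operatorname{in}(\mathscr I_{k,n})$ by (3) of the theorem. So $\operatorname{in}(\mathscr I_{k,n})\subseteq\operatorname{in}(L)\subseteq\operatorname{in}(\mathscr I_{k,n})$, and equality holds. Now let $0\neq F\in\mathscr I_{k,n}$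 have degree $d$. There is $G\in L$ of degree $d$ with the same degree-$d$ component, and $F-G\in\mathscr I_{k,n}$ is zero or has smaller degree. By induction on degree, $F\in L$. So $L=\mathscr I_{k,n}$.

**Step 8: the variety of isotropic subspaces.** For part (5) let $\mathrm{OGr}(m,n)$ be the projective variety of $m$-dimensional isotropic subspaces of $V$. We need its dimension and its components.

*Dimension.* Count isotropic flags $F_1\subset\cdots\subset F_m$. Given $F_i$ (with $F_0=0$), the line $F_{i+1}/F_i$ is a point of the quadric of isotropic lines in $F_i^\perp/F_i$, a nondegenerate space of dimension $n-2i\ge2$; this quadric has dimension $n-2i-2$. So the flags form a variety of dimension $\sum_{i=0}^{m-1}(n-2i-2)=m(n-m-1)$. Over a fixed $F_m$ they form a flag variety of dimension $\frac{m(m-1)}2$. Hence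
$$\dim\mathrm{OGr}(m,n)=m(n-m-1)-\tfrac{m(m-1)}2=m(n-m)-\tfrac{m(m+1)}2 .$$

*Components.* By Witt's theorem $O(n)$ acts transitively. If $2m<n$, then for $W'\in\mathrm{OGr}(m,n)$ the form on $W'^\perp/W'$ is nonzero and nondegenerate, so $W'^\perp$ contains a non-isotropic vector. The reflection in it fixes $W'$ pointwise and has determinant $-1$. So the connected group $SO(n)$ is already transitive, and $\mathrm{OGr}(m,n)$ is irreducible. If $2m=n$, an element of $O(n)$ that stabilizes $W'=W'^\perp$ acts on $V/W'\cong(W')^*$ by the inverse transpose of its action on $W'$, so its determinant is $1$. The stabilizer lies in $SO(n)$, and $\mathrm{OGr}(m,n)$ consists of two $SO(n)$-orbits interchanged by $\sigma$. They have equal dimension. The boundary of an orbit consists of orbits of smaller dimension, so both are closed. They are the two irreducible components, and they are disjoint.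

**Step 9: part (5).** Let $\mathcal E=\{(W',X):W'\in\mathrm{OGr}(m,n),\ X\in\operatorname{Sym}^2W'\}$, a vector bundle of rank $\frac{m(m+1)}2$ over $\mathrm{OGr}(m,n)$. By Step 8 each of its components has dimension $m(n-m)$. Consider the projection $\mathcal E\to\operatorname{Sym}^2(\mathbb C^n)$, $(W',X)\mapsto X$. Its image is $Z_m$. It lies in $Z_m$ by Lemma 2. Conversely, if $X\in Z_m$, then $X\in\operatorname{Sym}^2W$ with $W=\operatorname{im}X$ isotropic of dimension $\le m$. If $\dim W<m\le r$, then $W^\perp/W$ is nondegenerate of dimension at least $2$ and contains an isotropic line, so $W$ can be enlarged; repeating this, $W$ lies in an isotropic $W'$ of dimension $m$, and $X\in\operatorname{Sym}^2W\subseteq\operatorname{Sym}^2W'$.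

The projection is proper, because $\mathrm{OGr}(m,n)$ is projective. So the image of each component of $\mathcal E$ is closed and irreducible. Over matrices of rank $m$ it is injective, since then $W'=\operatorname{im}X$; and the pairs with $\operatorname{rank}X=m$ form a nonempty open, hence dense, subset of each component of $\mathcal E$. So each image has dimension $m(n-m)$.

If $2m<n$, then $\mathcal E$ is irreducible and so is $Z_m$. If $2m=n$, then $Z_m$ is the union of the images of the two components of $\mathcal E$. Neither contains the other: an $X$ of rank $m$ in both images would have $\operatorname{im}X$ in both components of $\mathrm{OGr}(m,n)$, which are disjoint. So $Z_m$ has exactly two irreducible components. $\blacksquare$
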